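# Chow polylogarithms of determinantal cycles and the Borel class

## 1. Degree one: the roots of a pencil of matrices

Let $g_0,g_1\in GL_N(\mathbb C)$ and consider the pencil $\lambda_0g_0+\lambda_1g_1$. Its singular members form a finite set $Z\subset\mathbb P^1$. Attach to the pair the number
$$f(g_0,g_1)=\sum_{(\lambda_0:\lambda_1)\in Z}\log|\lambda_1/\lambda_0| .$$

Recall the language of group cohomology. For a group $G$, a homogeneous $k$-cochain is a function $c$ on $G^{k+1}$ with $c(gg_0,\dots,gg_k)=c(g_0,\dots,g_k)$, and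
$$(\delta c)(g_0,\dots,g_{k+1})=\sum_i(-1)^ic(\dots,\widehat{g_i},\dots).$$
If $G$ is a Lie group and all cochains are continuous, the cohomology is $H^*_{\rm cont}(G)$. For $G=GL_N(\mathbb C)$, van Est's theorem says $H^*_{\rm cont}(G,\mathbb R)\cong H^*(U(N),\mathbb R)$, an exterior algebra on primitive generators of degrees $1,3,\dots,2N-1$. The Borel class $b_n\in H^{2n-1}_{\rm cont}(GL_N(\mathbb C),\mathbb R)$, for $N\ge n$, is the class corresponding to the primitive generator of degree $2n-1$; these classes are compatible under restriction from $GL_N$ to $GL_{N'}$. Normalizations play no role here. In particular $H^1_{\rm cont}(GL_N(\mathbb C),\mathbb C)=\mathbb C\,b_1$.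

**Proposition 1.** If $g_1^{-1}g_0$ has distinct eigenvalues, then $f(g_0,g_1)=\log|\det g_0|-\log|\det g_1|$. So $f$ extends to a continuous cocycle. There is a nonzero constant, independent of $N$, such that its class is this constant times $b_1$.

*Proof.* Put $z=\lambda_1/\lambda_0$. The polynomial $\det(g_0+zg_1)$ has leading coefficient $\det g_1$, constant term $\det g_0$, degree $N$, and as roots the negatives of the eigenvalues of $g_1^{-1}g_0$. The roots are distinct and their product is $(-1)^N\det g_0/\det g_1$. Taking $\log|\cdot|$ gives the formula. The right side is invariant, and $\delta f=0$ is immediate. A continuous invariant $0$-cochain is a constant, and its coboundary is $0$. Since $f\ne0$, its class is nonzero, so it is a nonzero multiple of $b_1$. Under $GL_{N'}\subset GL_N$ the function $\log|\det|$ restricts to $\log|\det|$ and $b_1$ to $b_1$, so the multiple does not depend on $N$. $\square$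

For later comparison, rewrite the answer. Put $x_i=g_ig_i^*$, a positive definite Hermitian matrix. Since $\operatorname{tr}(dx\,x^{-1})=d\log\det x$,
$$f(g_0,g_1)=-\frac12\int_{[x_0,x_1]}\operatorname{tr}(dx\,x^{-1}),\tag{1}$$
the integral over the straight segment from $x_0$ to $x_1$ in the convex cone of positive definite Hermitian matrices.

What changes if $\mathbb P^1$ is replaced by $\mathbb P^{2n-1}$ with $n\ge2$, and the finite set of roots by a cycle of dimension $n-1$?

## 2. The cocycle in degree $2n-1$ and the two theorems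

Fix $n\ge2$ and put $p=2n-1$. The problem below comes from A.B. Goncharov, "Polylogarithms, regulators and Arakelov motivic complexes", arXiv:math/0207036 (2002).

**Definition (Chow polylogarithm).** For invertible functions $\phi_1,\dots,\phi_{p}$ put
$$r_{2n-2}(\phi_1,\dots,\phi_{p})=\operatorname{Alt}_{p}\sum_{j=0}^{n-1}\frac{\log|\phi_1|\,d\log|\phi_2|\wedge\dots\wedge d\log|\phi_{2j+1}|\wedge d\,i\arg \phi_{2j+2}\wedge\dots\wedge d\,i\arg \phi_{2n-1}}{(2j+1)!\,(2n-2j-2)!},$$
where $\operatorname{Alt}_pF(\phi_1,\dots,\phi_p)=\sum_{\sigma\in S_p}\operatorname{sgn}(\sigma)F(\phi_{\sigma(1)},\dots,\phi_{\sigma(p)})$. For a codimension $n$ cycle $Z\subset\mathbb P^{2n-1}$ in general position with respect to the coordinate hyperplanes,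
$$\mathcal P_n(Z)=(2\pi i)^{1-n}\int_{Z(\mathbb C)}r_{2n-2}\Big(\frac{z_1}{z_0},\dots,\frac{z_{p}}{z_0}\Big).$$

For $n=1$ the formula reads $r_0(\phi_1)=\log|\phi_1|$ and $\mathcal P_1(Z)=\sum_Z\log|z_1/z_0|$, as in Section 1.

For $n=2$, take $Z$ to be a curve in $\mathbb P^3$. Write $\varrho_i=\log|\phi_i|$ and $\vartheta_i=\arg\phi_i$. On a curve $d\log\phi_2\wedge d\log\phi_3=0$; the real part of this says $d\vartheta_2\wedge d\vartheta_3=d\varrho_2\wedge d\varrho_3$. The two terms of $r_2$ have coefficients $\frac12$ (two arguments) and $\frac16$ (no argument), so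
$$r_2=\Big(-\frac12+\frac16\Big)\operatorname{Alt}(\varrho_1d\varrho_2\wedge d\varrho_3)=-\frac23\big(\varrho_1d\varrho_2\wedge d\varrho_3-\varrho_2d\varrho_1\wedge d\varrho_3+\varrho_3d\varrho_1\wedge d\varrho_2\big).$$
The arguments have disappeared. Lemma 2 shows that this always happens.

**Definition (the cocycle).** Let $N=n+m$ with $m\ge0$, and number group elements and coordinates by $0,\dots,p$. Here $GL_N(\mathbb C)$ acts on the span of $e_1,\dots,e_N$, and $GL(\mathbb C)=\bigcup_NGL_N(\mathbb C)$. For $g_0,\dots,g_p\in GL_N(\mathbb C)$ let $C\subset\{\sum\lambda_i=1\}\subset\mathbb C^{2n}$ be the set of $\lambda$ such that the $m+1$ vectors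
$$\sum_{i=0}^p\lambda_i\,g_i(e_n,\dots,e_{n+m})$$
are linearly dependent in $\mathbb C^{N}$. For generic $g$ it has codimension $n$. Let $Z$ be its Zariski closure in $\mathbb P^p$, with $(z_0:\dots:z_p)=(\lambda_0:\dots:\lambda_p)$. The cocycle is $f(g_0,\dots,g_p)=\mathcal P_n(Z)$, a measurable function defined almost everywhere.

We take as given that $f$ is a cocycle and that these formulas are compatible for different $m$.

The function $f$ lives in the complex of $G$-invariant measurable functions on $G^{k+1}$ modulo null sets. This complex computes $H^*_{\rm meas}(G,\mathbb C)$ (C. C. Moore, *Group extensions and cohomology for locally compact groups III*, Trans. AMS 221 (1976)), and the inclusion of the continuous cochains induces $H^*_{\rm cont}(G,\mathbb C)\cong H^*_{\rm meas}(G,\mathbb C)$; both facts are given. A typical measurable cochain that is not continuous is $(g_0,g_1)\mapsto\log|\det(1-g_0^{-1}g_1)|$: it is invariant, but defined only off a null set.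

**Theorem A.** There is $c\in\mathbb C^*$, independent of $N$, such that for all $N\ge n$ the class of the cocycle in $H^{2n-1}_{\rm meas}(GL_N(\mathbb C),\mathbb C)$ is $c\,b_n$. In particular the class is nontrivial.

Four things differ from degree one.

First, there is no closed formula for $f$, only an integral over $Z$. Take $n=N=2$ and put $v_i=g_ie_2\in\mathbb C^2$. Then $Z=\{\lambda:\sum\lambda_iv_i=0\}$ is a line in $\mathbb P^3$. If the $v_i$ are real and pairwise independent, complex conjugation maps $Z$ to itself, preserves every $\varrho_i$ and reverses the orientation of $Z$. The integral converges: two $\lambda_i$ never vanish together on $Z$, so the singularities are integrable, of type $\log|u|$ or $|u|^{-1}$ in a local coordinate $u$; where $\lambda_0=0$ one uses that replacing $\lambda_0$ by another $\lambda_q$ in the denominators changes $r_2$ only by a sign (see the end of Section 4). So the value is $0$: testing on real matrices says nothing.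

Second, $f$ is only defined almost everywhere. Third, invariant cochains of degree $2n-2$ are no longer constants, so knowing that $f$ is nonzero does not show that it is not a coboundary. Fourth, $H^{2n-1}$ may be larger than $\mathbb C\,b_n$. A product of generators of odd total degree involves an odd number of them, and three distinct odd degrees add up to at least $1+3+5=9$. So $H^{2n-1}$ is a line for $n\le4$, but from $n=5$ on (where $b_1b_2b_3$ has degree $9$) proportionality is a statement of its own.

## 3. Averaging over $U(N)$ stops at a null set; a Gaussian average does not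

Let $G=GL_N(\mathbb C)$, $K=U(N)$, and let $X=X_N$ be the open convex cone of positive definite Hermitian $N\times N$ matrices. $G$ acts by $x\mapsto gxg^*$, so $X=G/K$ with base point $o=1$ and $go=gg^*$. Formula (1) suggests that $f$ should be compared with a function of the points $x_i=g_ig_i^*$.

The sensible first attempt is to average over the compact group: $f_K(g_0,\dots,g_p)=\int f(g_0k_0,\dots,g_pk_p)\prod dk_i$ with $k_i\in K$. To see that $f_K$ and $f$ are cohomologous one writes the usual prism homotopy, whose $j$-th term uses the tuple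
$$P_j=(g_0,\dots,g_j,\;g_jk_j,\dots,g_pk_p)\in G^{p+2}$$
and the identity $\delta f=0$ at $P_j$. Here the argument stops. Two consecutive entries $u=g_j$, $u'=g_jk_j$ of $P_j$ satisfy $u^{-1}u'\in U(N)$, and the tuples with this property form a null set in $G^{p+2}$. An identity that holds almost everywhere says nothing on this set. Moreover the average itself is hard to handle: the columns of a random unitary matrix are orthonormal, so they are not independent.

The same difficulty blocks another natural plan. A class in $H^{2n-1}(GL_n)$ is a multiple of $b_n$ if it restricts to $0$ on $GL_{n-1}$ (this is used in Section 11). But the tuples in $GL_{n-1}^{2n}$ form a null set in $GL_n^{2n}$, so $f$ cannot be restricted by evaluating it.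

Both difficulties with the average disappear if $k$ is drawn from a measure which has a density on $G$ and makes the columns of $gk$ independent. The Gaussian measure does this. Write $N(0,x)$, for $x\in X$, for the circular complex Gaussian law on $\mathbb C^N$ with density $\pi^{-N}\det(x)^{-1}e^{-v^*x^{-1}v}$, so that $E\,vv^*=x$. For $N=1$ it is the rotation invariant Gaussian on $\mathbb C$ with $E|v|^2=x$. If the entries of $k$ are independent $N(0,1)$, the columns of $gk$ are independent $N(0,gg^*)$: their law depends only on the point $go\in X$.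

The expected answer involves the form
$$\omega_n=\operatorname{tr}\big((dx\,x^{-1})^{2n-1}\big)$$
on $X$. It is $G$-invariant, because $a=dx\,x^{-1}$ becomes $gag^{-1}$. For $x_0,\dots,x_p\in X$ let $\sigma_x:\Delta^p\to X$, $\sigma_x(s)=\sum s_ix_i$, be the affine simplex, with $\Delta^p$ oriented by $ds_1\wedge\dots\wedge ds_p$.

**Theorem B.** Let $m\ge0$, $N=n+m$, and let $f$ be the cocycle on $GL_N(\mathbb C)$. Let $\gamma$ be the standard Gaussian probability measure on $\mathrm{Mat}_N(\mathbb C)$ (independent $N(0,1)$ entries), which is carried by $GL_N(\mathbb C)$. Then $f$ is cohomologous, in the measurable complex, to $\tilde f(g_0,\dots,g_p)=\int f(g_0k_0,\dots,g_pk_p)\prod d\gamma(k_i)$. This integral converges absolutely, and exactly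
$$\tilde f(g_0,\dots,g_p)=c_n\int_{\Delta^p}\sigma_x^*\omega_n,\qquad x_i=g_ig_i^*,\qquad c_n=-\frac1{2(2n-1)\binom{2n-2}{n-1}} .$$

At $n=1$ this formula would read $c_1=-\frac12$, in agreement with (1).

The proof of Theorem B takes Sections 4–9. Sections 10 and 11 identify the class of the continuous cocycle on the right. One rule is used throughout: for matrices of forms $A,B$ of degrees $k,l$ one has $\operatorname{tr}(AB)=(-1)^{kl}\operatorname{tr}(BA)$. Hence, for a matrix $a$ of 1-forms and $k\ge1$, $\operatorname{tr}(a^{2k})=\operatorname{tr}(a\cdot a^{2k-1})=-\operatorname{tr}(a^{2k})$, so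
$$\operatorname{tr}(a^{2k})=0\qquad(k\ge1).\tag{2}$$

## 4. The integrand depends only on absolute values

The purpose of this section is to replace the long form $r_{2n-2}$ by one in which no arguments occur. Put $\phi_i=z_i/z_0$, $\varrho_i=\log|\phi_i|$, $\vartheta_i=\arg \phi_i$ for $1\le i\le p$, and
$$\nu=\sum_{i=1}^p(-1)^{i-1}\varrho_i\,d\varrho_1\wedge\dots\widehat{d\varrho_i}\dots\wedge d\varrho_p .$$

**Lemma 2.** On a complex manifold of dimension $n-1$ with invertible holomorphic functions $\phi_1,\dots,\phi_p$, pointwise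
$$r_{2n-2}(\phi_1,\dots,\phi_p)=\frac{(-1)^{n-1}4^{n-1}}{(2n-1)\binom{2n-2}{n-1}}\,\nu .$$

*Proof.* On such a manifold a $(2n-2)$-form equals its $(n-1,n-1)$ part. Let $\alpha_k=d\log \phi_k$, a holomorphic 1-form, so $d\log|\phi_k|=\frac12(\alpha_k+\bar\alpha_k)$ and $d\,i\arg \phi_k=\frac12(\alpha_k-\bar\alpha_k)$. Put
$$\mathcal A=\log|\phi_1|\,\alpha_2\cdots\alpha_n\,\bar\alpha_{n+1}\cdots\bar\alpha_{2n-1}.$$

**Step 1: expand one term.** In the $j$-th term of $r_{2n-2}$ choose from which $n-1$ of the $2n-2$ factors the barred form is taken. Moving the unbarred forms to the front turns the product into $\operatorname{sgn}(\tau)\,\mathcal A(\phi_{\tau(1)},\dots,\phi_{\tau(p)})$ for the permutation $\tau$ (with $\tau(1)=1$) describing the reordering. Since $\operatorname{Alt}$ of $\mathcal A(\phi_{\tau(1)},\dots)$ is $\operatorname{sgn}(\tau)\operatorname{Alt}\mathcal A$, the signs cancel. Each choice contributes $2^{-(2n-2)}\operatorname{Alt}\mathcal A$ times $-1$ for each barred factor coming from a $d\,i\arg$. There are $2j$ factors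 $d\log|\cdot|$ and $2n-2-2j$ factors $d\,i\arg$, so all choices together give
$$2^{-(2n-2)}\,[y^{n-1}]\,(1+y)^{2j}(1-y)^{2n-2-2j}\,\operatorname{Alt}\mathcal A .$$

**Step 2: sum over $j$.** The weights are $\frac1{(2j+1)!(2n-2j-2)!}=\frac1{(2n-1)!}\binom{2n-1}{2j+1}$. With $A=1+y$ and $B=1-y$, the odd part of the binomial expansion of $(B+A)^p$ is $\frac12\big((B+A)^p-(B-A)^p\big)=\frac12\big(2^p+(2y)^p\big)$, because $B-A=-2y$ and $p$ is odd. Dividing by $A$,
$$\sum_{j=0}^{n-1}\tbinom{2n-1}{2j+1}(1+y)^{2j}(1-y)^{2n-2-2j}=\frac{2^{2n-1}+(2y)^{2n-1}}{2(1+y)}=2^{2n-2}\sum_{k=0}^{2n-2}(-y)^k .$$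
The coefficient of $y^{n-1}$ is $2^{2n-2}(-1)^{n-1}$, so $r_{2n-2}=\frac{(-1)^{n-1}}{(2n-1)!}\operatorname{Alt}\mathcal A$.

**Step 3: compare with $\nu$.** The same expansion of $\varrho_1d\varrho_2\cdots d\varrho_p$ has no signs, so $\operatorname{Alt}(\varrho_1d\varrho_2\cdots d\varrho_p)=4^{-(n-1)}\binom{2n-2}{n-1}\operatorname{Alt}\mathcal A$. Directly, the $(2n-2)!$ permutations with $\sigma(1)=i$ each give $(-1)^{i-1}\varrho_id\varrho_1\cdots\widehat{d\varrho_i}\cdots d\varrho_p$, so the left side is $(2n-2)!\,\nu$. Eliminating $\operatorname{Alt}\mathcal A$ gives the lemma. $\square$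

Hence
$$\mathcal P_n(Z)=\kappa_n\int_Z\nu,\qquad \kappa_n=(2\pi i)^{1-n}\frac{(-1)^{n-1}4^{n-1}}{(2n-1)\binom{2n-2}{n-1}}.\tag{3}$$

Let $\mathbb T\subset\mathbb P^p$ be the set where all $\lambda_i\ne0$, with coordinates $(\varrho_i,\vartheta_i)_{1\le i\le p}$. On $\mathbb T$ the form $\nu$ is the contraction of $d\varrho_1\cdots d\varrho_p$ with the Euler field $\sum\varrho_i\partial_{\varrho_i}$. For each $q$ let $\varrho^{(q)}_i=\log|\lambda_i/\lambda_q|$, $i\ne q$. Then $\varrho^{(q)}_i=\varrho_i-\varrho_q$ for $i\neq 0$ and $\varrho_0^{(q)}=-\varrho_q$: for $q\ge1$ this is a linear change of coordinates of determinant $\pm1$. The Euler field is the same in all linear coordinates. So, up to sign, $\nu$ has the same expression in the $\varrho_i^{(q)}$.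

## 5. The degeneracy locus and its resolution by kernel vectors

This section describes $Z$ for generic $g$ and replaces a rank condition by a linear equation. Let $M_i=g_i(e_n,\dots,e_{n+m})\in\mathrm{Mat}_{N\times(m+1)}$, the last $m+1$ columns of $g_i$, and $M=(M_0,\dots,M_p)$. The map $g\mapsto M$ is a coordinate projection, so null sets of $M$'s pull back to null sets. Put
$$D_M=\Big\{\lambda\in\mathbb P^p:\operatorname{rk}\sum\lambda_iM_i\le m\Big\},\qquad \tilde Z_M=\Big\{(\lambda,\mu)\in\mathbb P^p\times\mathbb P^m:\sum\lambda_iM_i\mu=0\Big\}.$$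

**Lemma 3.** For $M$ off a proper Zariski closed set:

* (i) $\operatorname{rk}\sum\lambda_iM_i\ge m$ for all $\lambda\ne0$;
* (ii) $\tilde Z_M$ is smooth of pure dimension $n-1$, or empty;
* (iii) let $W\subset\mathbb P^p\times\mathbb P^m$ be a locus where $k\ge1$ given coordinates $\lambda_i$ vanish, or (with $k=1$) the divisor $\sum\lambda_i=0$ or the divisor $\mu_0=0$; then $\dim(\tilde Z_M\cap W)\le n-1-k$, and the intersection is empty if this is negative;
* (iv) $Z=D_M$, the projection $\tilde Z_M\to D_M$ is an isomorphism onto $D_M$ with its reduced structure, $Z$ meets all coordinate faces properly, and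
$$\int_Z\nu=\int_{\tilde Z_M\cap(\mathbb T\times\mathbb P^m)}\nu .\tag{4}$$

*Proof.* Each of (i)–(iii) is a dimension count on an incidence variety.

(i) For $m=0$ this is void. For $m\ge1$ consider all $(M,\lambda,\Pi)$ with $\Pi\in Gr(2,m+1)$ and $(\sum\lambda_iM_i)|_\Pi=0$. For fixed $(\lambda,\Pi)$ these are $2N$ independent linear conditions on $M$, because some $\lambda_i\ne0$ and $M_i|_\Pi$ is arbitrary. So the incidence variety is a vector bundle over $\mathbb P^p\times Gr(2,m+1)$, of codimension $2N$ in the trivial bundle. The base has dimension $p+2(m-1)=2N-3<2N$, so the image in the space of $M$'s, closed because the base is projective, is a proper subset.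

(ii) For fixed $(\lambda,\mu)$ the equation $\sum\lambda_iM_i\mu=0$ is $N$ independent linear conditions on $M$. So $\{(M,\lambda,\mu)\}$ is a vector bundle over $\mathbb P^p\times\mathbb P^m$, hence smooth, of dimension $\dim\{M\}+p+m-N=\dim\{M\}+n-1$. Apply generic smoothness to the projection to the space of $M$'s.

(iii) The part of this bundle lying over $W$ has dimension $\dim\{M\}+n-1-k$. Its fiber over a generic $M$ has dimension at most $n-1-k$, and is empty if that is negative.

(iv) By (i), for $\lambda\in D_M$ the kernel of $\sum\lambda_iM_i$ is a line, so $\tilde Z_M\to D_M$ is bijective. The inverse $\lambda\mapsto(\lambda,\ker\sum\lambda_iM_i)$ is regular: where the rows in a set $R$ of size $m$ are independent, the kernel is spanned by the signed $m\times m$ minors of the $m\times(m+1)$ matrix formed by these rows (Cramer). So $D_M$, reduced, is isomorphic to $\tilde Z_M$. The set $C$ of Section 2 is $D_M\cap\{\sum\lambda_i\ne0\}$. By (iii), no component of $D_M$ lies in $\sum\lambda_i=0$, so $C$ is dense in $D_M$ and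 $Z=D_M$. By (iii) again, $Z$ meets the coordinate faces properly, and the part of $Z$ outside $\mathbb T$ has smaller dimension. This gives (4). $\square$

Write $F(M)=\mathcal P_n(D_M)$, so that $f(g_0,\dots,g_p)=F(M)$. Since $D_{gM}=D_M$, we have $F(gM)=F(M)$ for $g\in G$: $f$ is invariant.

## 6. Gaussian integrability of $F$

To average $F$, and to use Fubini, we need absolute convergence. For a top degree form $\alpha$, $|\alpha|$ denotes the associated measure.

**Lemma 4 (Fubini principle).** Let $\pi:I\to B$ be a holomorphic map of complex manifolds, $\beta$ a measurable top degree form on $B$, and $\psi$ a smooth form on $I$ of degree $\dim_{\mathbb R}I-\dim_{\mathbb R}B$, with $\int_I|\pi^*\beta\wedge\psi|<\infty$. Then for $\beta$-a.e. $b$ the fiber $\pi^{-1}(b)$ is a complex manifold consisting of points where $\pi$ is submersive, $\int_{\pi^{-1}(b)}|\psi|<\infty$, and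
$$\int_I\pi^*\beta\wedge\psi=\int_B\beta\int_{\pi^{-1}(b)}\psi .$$
Also $\int_I|\pi^*\beta\wedge\psi|=\int_B|\beta|\int_{\pi^{-1}(b)}|\psi|$.

*Proof.* At a point where $\pi$ is not submersive $\pi^*\beta=0$, since $\beta$ has top degree. By Sard's theorem almost every fiber avoids these points. On the submersive locus choose local coordinates in which $\pi$ is a projection $B'\times F'\to B'$. In $\pi^*\beta\wedge\psi$ the terms of $\psi$ containing a differential from $B'$ vanish, so the form is the product of $\beta$ and the restriction of $\psi$ to the fibers. Complex orientations are multiplicative and $\beta$ has even degree, so there are no signs. Apply Tonelli and Fubini in countably many charts with a partition of unity. $\square$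

Let $I=\{(M,\lambda,\mu):\lambda\in\mathbb T,\ \mu\in\mathbb P^m,\ \sum\lambda_iM_i\mu=0\}$, an open subset of the vector bundle in the proof of Lemma 3(ii), hence a complex manifold. Its fiber over $M$ is $\tilde Z_M\cap(\mathbb T\times\mathbb P^m)$.

**Lemma 5.** For every $c>0$, $\int_I\big|e^{-c\sum|M_i|^2}\mathrm{dvol}(M)\wedge\nu\big|<\infty$. Consequently $F(M)$ is given by an absolutely convergent integral for a.e. $M$, $F$ is measurable, and $\int|F(M)|e^{-c\sum|M_i|^2}dM<\infty$.

*Proof.* **Step 1: good coordinates.** Split $I$ into the regions $|\lambda_q|=\max_i|\lambda_i|$, $|\mu_r|=\max_j|\mu_j|$, and in each normalize $\lambda_q=1$, $\mu_r=1$. Write $M_i^{(j)}$ for the columns. The equation $\sum_{i,j}\lambda_i\mu_jM_i^{(j)}=0$ contains $M_q^{(r)}$ with coefficient $1$, so it expresses $M_q^{(r)}$ through the other columns $M'$, $\lambda$ and $\mu$, which serve as coordinates on $I$. Modulo the differentials of $M'$ we get $dM_q^{(r)}\equiv-\eta$ with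
$$\eta=\sum_{i\ne q}(M_i\mu)\,d\lambda_i+\sum_{j\ne r}\Big(\sum_i\lambda_iM_i^{(j)}\Big)d\mu_j .$$
The column $M_q^{(r)}$ does not occur in $\eta$. So, up to sign, our form is
$$e^{-c\sum|M_i|^2}\,\mathrm{dvol}(M')\wedge\bigwedge_{k=1}^N\tfrac i2\eta_k\wedge\bar\eta_k\wedge\nu .$$

**Step 2: where the decay comes from.** Write $d\lambda_i=\lambda_i(d\varrho_i^{(q)}+i\,d\vartheta_i^{(q)})$, where $\vartheta_i^{(q)}=\arg(\lambda_i/\lambda_q)$. A nonzero term of the top degree form must contain $d\vartheta_i^{(q)}$ for every $i\ne q$. The form $\nu$ contains none of them, so each comes from a $d\lambda_i$ or $d\bar\lambda_i$ and brings a factor $\lambda_i$ or $\bar\lambda_i$. All $|\lambda_i|\le1$ and $|\mu_j|\le1$, and the $2N$ coefficients taken from the $\eta_k,\bar\eta_k$ are each at most $C|M'|$. By the end of Section 4, $\nu$ has coefficients $\pm\varrho_i^{(q)}$. So the integrand is bounded by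
$$C\,(1+|M'|)^{2N}e^{-c|M'|^2}\Big(\sum_{i\ne q}|\varrho_i^{(q)}|\Big)e^{\sum_{i\ne q}\varrho_i^{(q)}}\,dM'\prod_{i\ne q} d\varrho_i^{(q)}d\vartheta_i^{(q)}\,d\mu$$
on $\varrho_i^{(q)}\le0$, $|\mu_j|\le1$, which is integrable.

**Step 3: conclusion.** Apply Lemma 4 to $I\to\{M\}$ with $\beta=e^{-c\sum|M_i|^2}\mathrm{dvol}(M)$ and $\psi=\nu$, and use (3) and (4). $\square$

## 7. The expected zero form of a Gaussian system of equations

Averaging $F$ means averaging an integral over a random zero set. The next lemma computes such averages. In it, $\det$ of a matrix of 2-forms makes sense because even forms commute.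

**Lemma 6.** Let $Y$ be a complex manifold of dimension $d$, and let $h_0\equiv1,h_1,\dots,h_L$ be holomorphic functions on $Y$. Let $w_0,\dots,w_L\in\mathbb C^N$ be independent, $w_\alpha\sim N(0,X_\alpha)$, $X_\alpha>0$, with densities $g_\alpha$. Let $Z_w=\{y:\sum h_\alpha(y)w_\alpha=0\}$, $I=\{(w,y):y\in Z_w\}$, $\mathbf m=\prod g_\alpha(w_\alpha)\,\mathrm{dvol}(w_\alpha)$. Let $\psi$ be a smooth $(2d-2N)$-form on $Y$ with $\int_I|\mathbf m\wedge\psi|<\infty$. Then, with $H=\sum|h_\alpha|^2X_\alpha$,
$$E\int_{Z_w}\psi=\int_Y\psi\wedge\Phi,\qquad\Phi=\Big(\frac i{2\pi}\Big)^N\det(-\Theta),\qquad\Theta=\bar\partial(\partial H\,H^{-1}),$$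
the right hand integral being absolutely convergent.

Example: $N=1$, $Y=\mathbb C$, $h=(1,y)$, $X_0=X_1=1$. Then $H=1+|y|^2$ and $\Phi=\frac i{2\pi}\partial\bar\partial\log(1+|y|^2)$, which is $\frac1\pi(1+|y|^2)^{-2}$ times Lebesgue measure. Its total mass is $1$, as it must be: $w_0+w_1y$ has exactly one zero.

*Proof.* **Step 1: reduce to a conditional expectation.** By Lemma 4, $E\int_{Z_w}\psi=\int_I\mathbf m\wedge\psi$. On $I$ use the coordinates $(w_1,\dots,w_L,y)$; this is possible since $h_0=1$. Modulo $dw_1,\dots,dw_L$ we have $dw_0\equiv-\eta$ with $\eta=\sum_{\alpha\ge1}w_\alpha\,dh_\alpha$. All forms involved have even degree, so Fubini gives $\int_I\mathbf m\wedge\psi=\int_Y\psi\wedge\Phi$, absolutely convergent, with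
$$\Phi(y)=\int g_0\Big(-\sum_{\alpha\ge1}h_\alpha w_\alpha\Big)\prod_{\alpha\ge1}g_\alpha(w_\alpha)\ \bigwedge_{k=1}^N\tfrac i2\eta_k\wedge\bar\eta_k\ \,dw_1\cdots dw_L .$$

**Step 2: remove the condition.** Fix $y$ and put $s=\sum_{\alpha\ge0}h_\alpha w_\alpha$. The map $(w_0,\dots,w_L)\mapsto(s,w_1,\dots,w_L)$ preserves volume, so the weight in $\Phi(y)$ is the joint density of $(s,w_1,\dots,w_L)$ at $s=0$. For $\alpha\ge1$ let $w'_\alpha=w_\alpha-\bar h_\alpha X_\alpha H^{-1}s$. Since $E[w_\alpha s^*]=\bar h_\alpha X_\alpha$ and $E[ss^*]=H$, we get $E[w'_\alpha s^*]=0$. The variables are jointly circular Gaussian, so uncorrelated means independent: $w'$ is independent of $s$. The change $(s,w)\mapsto(s,w')$ preserves volume and is the identity on $s=0$. So the joint density at $(0,w)$ is $p_s(0)$ times the density of $w'$ at $w$, and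
$$\Phi=p_s(0)\,E\Big[\bigwedge_k\tfrac i2\eta'_k\wedge\bar\eta'_k\Big],\qquad \eta'=\sum_{\alpha\ge1}w'_\alpha dh_\alpha=\eta-\partial H\,H^{-1}s,\qquad p_s(0)=\pi^{-N}\det(H)^{-1}.$$
Here we used $\partial H=\sum_\alpha\bar h_\alpha X_\alpha\,dh_\alpha$.

**Step 3: Wick's formula produces a determinant.** Let $w'_{\alpha k}$ be the components. For circular Gaussians, $E\prod_kw'_{\alpha_kk}\bar w'_{\beta_kk}=\sum_{\sigma\in S_N}\prod_kE[w'_{\alpha_kk}\bar w'_{\beta_{\sigma(k)}\sigma(k)}]$. For 1-forms $a_k,b_k$ we have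
$$\bigwedge_ka_k\wedge\bar b_k=\operatorname{sgn}(\sigma)\bigwedge_ka_k\wedge\bar b_{\sigma(k)} ,$$
because both sides become, with the same shuffle sign, $a_1\cdots a_N$ times the $\bar b$'s, in orders differing by $\sigma$. Expanding $\eta'_k=\sum_\alpha w'_{\alpha k}dh_\alpha$ and applying the sign rule to the $dh_{\alpha_k},d\bar h_{\beta_k}$ in each $\sigma$-term,
$$E\Big[\bigwedge_k\eta'_k\wedge\bar\eta'_k\Big]=\sum_\sigma\operatorname{sgn}(\sigma)\bigwedge_k\Xi_{k\sigma(k)}=\det\Xi,\qquad\Xi_{kl}=E[\eta'_k\wedge\bar\eta'_l].$$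

**Step 4: compute $\Xi$.** Write $\eta^*$ for the row of the $\bar\eta_l$. Since $\eta'$ is centered and independent of $s$, and $\eta'^*$ differs from $\eta^*$ by a term linear in $s^*$,
$$\Xi=E[\eta'\wedge\eta'^*]=E[\eta'\wedge\eta^*]=E[\eta\wedge\eta^*]-\partial H\,H^{-1}\wedge E[s\,\eta^*].$$
Now $E[\eta\wedge\eta^*]=\sum_\alpha X_\alpha\,dh_\alpha\wedge d\bar h_\alpha=\partial\bar\partial H$ and $E[s\,\eta^*]=\sum_\alpha h_\alpha X_\alpha\,d\bar h_\alpha=\bar\partial H$. So $\Xi=\partial\bar\partial H-\partial H\,H^{-1}\wedge\bar\partial H$. On the other hand $\bar\partial(H^{-1})=-H^{-1}\bar\partial H\,H^{-1}$ gives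
$$\Theta=\bar\partial\partial H\,H^{-1}+\partial H\,H^{-1}\wedge\bar\partial H\,H^{-1},$$
hence $\Xi H^{-1}=-\Theta$. Finally $\Phi=\pi^{-N}(\frac i2)^N\det(\Xi H^{-1})=(\frac i{2\pi})^N\det(-\Theta)$. $\square$

## 8. The expectation of $F$ is an integral over an affine simplex

**Proposition 7.** Let $x_0,\dots,x_p\in X$, and let $M_0,\dots,M_p$ be independent, the $m+1$ columns of $M_i$ being independent $N(0,x_i)$. Then $E|F(M)|<\infty$ and $E\,F(M)=c_n\int_{\Delta^p}\sigma_x^*\omega_n$.

*Proof.* **Step 1: integrate out the kernel vector $\mu$.** This step removes $m$ from the problem. The density of $M$ is at most $Ce^{-c\sum|M_i|^2}$ for some $C,c>0$. So Lemma 5 gives $E|F|<\infty$ and the integrability hypothesis of Lemma 6, which we apply with $Y=\mathbb T\times\mathbb C^m$ (normalized by $\lambda_0=1$, $\mu_0=1$), $w_{ij}=M_i^{(j)}$, $h_{ij}=\lambda_i\mu_j$, $\psi=\nu$. The degrees fit: $2(p+m)-2N=2n-2$. The locus $\mu_0=0$ is negligible by Lemma 3(iii). The matrix called $H$ in Lemma 6 is $\sum_{i,j}|\lambda_i|^2|\mu_j|^2x_i=(1+|\mu|^2)H$,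 where from now on
$$H=x_0+\sum_{i=1}^pe^{2\varrho_i}x_i .$$
Hence $-\Theta=-\Theta_H+\partial\bar\partial\log(1+|\mu|^2)\cdot1$ with $\Theta_H=\bar\partial(\partial H\,H^{-1})$. Put $\omega_0=\frac i{2\pi}\partial\bar\partial\log(1+|\mu|^2)$. Then
$$\Phi=\det\Big(\frac i{2\pi}(-\Theta_H)+\omega_0\Big)=\sum_ke_k\Big(\frac i{2\pi}(-\Theta_H)\Big)\,\omega_0^{N-k},$$
where the $e_k$ are the elementary symmetric invariants, $\det(1+tQ)=\sum e_k(Q)t^k$. The form $\nu$ and $\Theta_H$ live on $\mathbb T$, so only the term of degree $2m$ in $\mu$ contributes: $N-k=m$, $k=n$. Also $\int_{\mathbb C^m}\omega_0^m=1$, the normalization of the Fubini–Study form: $\omega_0^m$ is $\frac{m!}{\pi^m}(1+|\mu|^2)^{-m-1}$ times Lebesgue measure, and in polar coordinates for $m\ge1$ the integral is $2m\int_0^\infty r^{2m-1}(1+r^2)^{-m-1}dr=m\int_0^1u^{m-1}du=1$ with $u=r^2/(1+r^2)$. With (3) and (4),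
$$E\,F(M)=\kappa_n\Big(\frac{-i}{2\pi}\Big)^n\int_{\mathbb T}\nu\wedge e_n(\Theta_H).\tag{5}$$

**Step 2: separate $d\varrho$ from $d\vartheta$.** The matrix $H$ depends only on $\varrho$. Put $H_i=\partial H/\partial\varrho_i$, $Y_i=H_iH^{-1}$ and
$$a=\sum Y_id\varrho_i=dH\,H^{-1},\qquad d^\vartheta H=\sum H_id\vartheta_i,\qquad b=d^\vartheta H\,H^{-1}=\sum Y_id\vartheta_i .$$
The functions $\varrho_i+i\vartheta_i=\log\lambda_i$ are local holomorphic coordinates, so $\partial\varrho_i=\frac12(d\varrho_i+i\,d\vartheta_i)$. Thus $\partial H\,H^{-1}=\frac12(a+ib)$ and $\bar\partial H\,H^{-1}=\frac12(a-ib)$. Next, $\bar\partial\partial H=d\,\partial H=\frac i2d(d^\vartheta H)$. Differentiating $b=d^\vartheta H\,H^{-1}$ gives $db=d(d^\vartheta H)H^{-1}+ba$. So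
$$\Theta_H=\frac i2(db-ba)+\frac14(a+ib)(a-ib)=\frac14(a^2+b^2)+\frac i2\mathcal N,\qquad\mathcal N=db-\frac12(ab+ba).$$

**Step 3: the only component that matters.** Since $\nu$ has degree $2n-2$ in $d\varrho$ and $0$ in $d\vartheta$, we need the component of $e_n(\Theta_H)$ of degree $1$ in $d\varrho$ and $2n-1$ in $d\vartheta$. The terms $a^2,b^2,\mathcal N$ have bidegrees $(2,0),(0,2),(1,1)$. So exactly one factor $\mathcal N$ and no $a^2$ is allowed: the component is $de_n(\frac14b^2)[\frac i2\mathcal N]$, the derivative of $e_n$ at $\frac14b^2$ in the direction $\frac i2\mathcal N$.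

Differentiating $\det(1+tQ)$ in a direction $R$ (entries commuting even forms) gives $\det(1+tQ)\operatorname{tr}\big(tR(1+tQ)^{-1}\big)$. The coefficient of $t^n$ is
$$de_n(Q)[R]=\sum_{k=0}^{n-1}(-1)^ke_{n-1-k}(Q)\operatorname{tr}(RQ^k).$$
By (2), $\operatorname{tr}((b^2)^k)=0$ for $k\ge1$, so Newton's identities $je_j=\sum_{i=1}^j(-1)^{i-1}e_{j-i}\operatorname{tr}(Q^i)$ give $e_j(b^2)=0$ for $j\ge1$. Only $k=n-1$ survives, and the component is $\frac i2(-\frac14)^{n-1}\operatorname{tr}(\mathcal N\,b^{2n-2})$.

By graded cyclicity $\operatorname{tr}(b\,a\,b^{2n-2})=-\operatorname{tr}(a\,b^{2n-1})$, so the part $ab+ba$ of $\mathcal N$ contributes $0$. Also $d\operatorname{tr}(b^p)=\sum_{l=0}^{p-1}(-1)^l\operatorname{tr}(b^l\,db\,b^{p-1-l})$; moving $b^l$ to the end costs $(-1)^{l(p+1-l)}=(-1)^l$ since $p+1$ is even, so $d\operatorname{tr}(b^p)=p\operatorname{tr}(db\,b^{p-1})$. Hence the component is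
$$\frac i2\Big(-\frac14\Big)^{n-1}\frac1p\,d\operatorname{tr}(b^p),\qquad\operatorname{tr}(b^p)=B(\varrho)\,d\vartheta_1\cdots d\vartheta_p,\quad B=T(Y_1,\dots,Y_p),\tag{6}$$
where $T(A_1,\dots,A_p)=\sum_{\sigma\in S_p}\operatorname{sgn}(\sigma)\operatorname{tr}(A_{\sigma(1)}\cdots A_{\sigma(p)})$.

**Step 4: decay of $B$.** This will justify an integration by parts on $\mathbb R^p$. Put $t_0=1$, $t_i=e^{2\varrho_i}$, $Y_0=2x_0H^{-1}$. Then $Y_i=2t_ix_iH^{-1}$ for all $i\ge0$, and $\sum_{i=0}^pY_i=2\cdot1$.

First,
$$T(1,A_2,\dots,A_p)=0.\tag{7}$$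
Indeed, rotations of odd length $p$ are even permutations, so $T(1,A_2,\dots,A_p)=p\sum_\tau\operatorname{sgn}(\tau)\operatorname{tr}(A_{\tau(2)}\cdots A_{\tau(p)})$. Rotating the even number $p-1\ge2$ of matrices is an odd permutation that preserves the trace, so the sum equals its negative. Here $n\ge2$ is used.

Consequently, for $q\ge1$ we may replace $Y_q$ by $2\cdot 1-\sum_{i\ne q}Y_i$; by (7) and antisymmetry $B=\pm T(Y_0,\dots,\widehat{Y_q},\dots,Y_p)$, for every $q\in\{0,\dots,p\}$.

Let $c>0$ be a lower bound for the eigenvalues of all $x_i$. Then $H\ge c\,(\sum t_j)\cdot1$, so $|Y_i|\le C\,t_i/\sum_jt_j$. Moreover $\partial_{\varrho_j}Y_i=2\delta_{ij}Y_i-Y_iY_j$ for $j\ge1$, $i\ge0$, so the derivatives of $Y_i$ obey the same bound. At a given point choose $q$ with $t_q$ maximal and use the expression of $B$ without $Y_q$: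
$$|B|+|\partial_jB|\le C\prod_{i\ne q}\frac{t_i}{t_q}\le C\,\frac{\min_it_i}{\max_it_i}\le C\,e^{-2\max_i|\varrho_i|}.$$
In the second inequality all factors are at most $1$, and one of them is $\min/\max$. In the last one recall $t_0=1$: if $\varrho_i\ge0$ then $\max t\ge e^{2|\varrho_i|}$ and $\min t\le1$; if $\varrho_i<0$ then $\min t\le e^{-2|\varrho_i|}$ and $\max t\ge1$.

With $\mathcal E=\sum\varrho_i\partial_{\varrho_i}$ we have $\operatorname{div}(B\mathcal E)=\mathcal EB+pB$, and the flux of $B\mathcal E$ through a sphere of radius $R$ is at most $CR^{p}e^{-2R/\sqrt p}\to0$. So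
$$\int_{\mathbb R^p}\mathcal EB\,d\varrho=-p\int_{\mathbb R^p}B\,d\varrho .\tag{8}$$

**Step 5: the integral over $\mathbb T$.** Moving $d\varrho_i$ into its place gives $\nu\wedge dB=(-1)^{p-1}\mathcal EB\,d\varrho_1\cdots d\varrho_p=\mathcal EB\,d\varrho_1\cdots d\varrho_p$. The complex orientation of $\mathbb T$ is $d\varrho_1d\vartheta_1\cdots d\varrho_pd\vartheta_p=(-1)^{p(p-1)/2}d\varrho_1\cdots d\varrho_p\,d\vartheta_1\cdots d\vartheta_p$, and $p(p-1)/2=(2n-1)(n-1)$ has the parity of $n-1$. By (8),
$$\int_{\mathbb T}\nu\wedge d\operatorname{tr}(b^p)=(-1)^{n-1}(2\pi)^p\int\mathcal EB\,d\varrho=(-1)^np\,(2\pi)^p\int_{\mathbb R^p}B\,d\varrho .\tag{9}$$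

**Step 6: recognize the simplex.** Since $a$ and $b$ have the same coefficients, $B\,d\varrho_1\cdots d\varrho_p=\operatorname{tr}(a^p)=\operatorname{tr}((dH\,H^{-1})^p)$. Let $s_i=t_i/\sum_jt_j$. Then $\partial s_i/\partial\varrho_j=2(\delta_{ij}s_i-s_is_j)$ for $i,j\ge1$, with determinant $2^p\prod_{i\ge1}s_i\,(1-\sum_{j\ge1}s_j)=2^ps_0s_1\cdots s_p>0$. As $t_i=s_i/s_0$, the map $\varrho\mapsto s$ is an orientation preserving diffeomorphism $\mathbb R^p\to\operatorname{int}\Delta^p$, and $H=(\sum_jt_j)\,\sigma_x(s)$.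

It remains to see that the scalar factor does not matter. Multiplying $H$ by a positive function $u$ changes $a$ to $a+\beta$ with $\beta=d\log u$ scalar. A scalar 1-form anticommutes with $a$ and has square $0$, so $(a+\beta)^2=a^2$ and $\operatorname{tr}((a+\beta)^p)=\operatorname{tr}(a^p)+\beta\operatorname{tr}(a^{p-1})=\operatorname{tr}(a^p)$ by (2), as $p-1\ge2$ is even. Hence
$$\int_{\mathbb R^p}B\,d\varrho=\int_{\Delta^p}\sigma_x^*\omega_n .\tag{10}$$

**Step 7: the constant.** Insert (6), (9), (10) into (5):
$$E\,F=(2\pi i)^{1-n}\frac{(-1)^{n-1}4^{n-1}}{(2n-1)\binom{2n-2}{n-1}}\cdot\frac{(-1)^ni^n}{(2\pi)^n}\cdot\frac i2\frac{(-1)^{n-1}}{4^{n-1}}\cdot(-1)^n(2\pi)^{2n-1}\int_{\Delta^p}\sigma_x^*\omega_n .$$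
The powers of $2\pi$ and of $4$ cancel, the powers of $i$ give $i^{1-n}i^n\,i=-1$, and the signs $(-1)^{n-1}(-1)^n(-1)^{n-1}(-1)^n$ give $1$. What remains is $-\frac12\cdot\frac1{(2n-1)\binom{2n-2}{n-1}}=c_n$. $\square$

## 9. Gaussian averaging inside the measurable complex

If $k\sim\gamma$, the columns of $gk(e_n,\dots,e_{n+m})$ are independent $N(0,gg^*)$. So $\tilde f(g_0,\dots,g_p)=E\,F(M)$ as in Proposition 7 with $x_i=g_ig_i^*$. It converges absolutely for every $g$, is continuous, and has the form stated in Theorem B. We must show that $f$ and $\tilde f$ are cohomologous. Put $w_i=g_ik_i$ and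
$$(\mathcal Lf)(g_0,\dots,g_{p-1})=\sum_{j=0}^{p-1}(-1)^j\int f(g_0,\dots,g_j,w_j,\dots,w_{p-1})\prod d\gamma(k_i).$$

**Step 1: absolute convergence.** Let $(u_0,\dots,u_p)$ be a tuple consisting of some of the $g_i$ and some of the $w_i$, all distinct as symbols; both $g_j$ and $w_j$ may occur. We claim that for a.e. $g$, $\int|f(u_0,\dots,u_p)|\prod d\gamma(k_i)<\infty$.

Let $\mathcal C\subset G$ be compact and let all $g_i\in\mathcal C$. Given $g$, the matrices $w_i(e_n,\dots,e_{n+m})$ are independent with densities at most $C_1e^{-c|\cdot|^2}$, where $C_1,c$ depend only on $\mathcal C$. So the inner integral is at most a constant times the integral of $|F|\prod e^{-c|M_i|^2}$ over the matrices $M_i$ belonging to $w$'s, the other $M_i$ being the fixed matrices $g_\cdot(e_n,\dots,e_{n+m})$. The bound depends on $g$ only through these fixed matrices, even if $g_j$ and $w_j$ both occur. On $\mathcal C$ Haar measure has bounded density with respect to Lebesgue measure. So its image under $g\mapsto g(e_n,\dots,e_{n+m})$, a coordinate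 projection, has bounded, compactly supported density, hence density at most $C_2e^{-c|\cdot|^2}$. Integrating also over $g\in\mathcal C\times\dots\times\mathcal C$ gives at most $C_3\int|F|e^{-c\sum|M_i|^2}dM$, which is finite by Lemma 5. Exhaust $G$ by compact sets.

So $\mathcal Lf$ is defined a.e. It is measurable by Fubini and $G$-invariant, since $g_i\mapsto gg_i$ changes $w_i$ to $gw_i$.

**Step 2: the cocycle identity holds at the prism points.** Let $P_j=(g_0,\dots,g_j,w_j,\dots,w_p)$, $0\le j\le p$. The map $(g_0,\dots,g_p,k_j,\dots,k_p)\mapsto(P_j,g_{j+1},\dots,g_p)$ is a diffeomorphism onto $G^{p+2}\times G^{p-j}$, with inverse given by $k_i=g_i^{-1}w_i$. So $(g,k)\mapsto P_j$ is a submersion onto $G^{p+2}$, and, as $\gamma$ has a density, $(\delta f)(P_j)=0$ for a.e. $(g,k)$. This is exactly what failed for $U(N)$ in Section 3.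

**Step 3: the prism computation.** Consider $0=\sum_j(-1)^j(\delta f)(P_j)$. In $P_j$ the entry $g_i$ has position $i$ and $w_i$ has position $i+1$.

* Omitting $g_j$ gives $+f(g_0,\dots,g_{j-1},w_j,\dots,w_p)$, and omitting $w_j$ gives $-f(g_0,\dots,g_j,w_{j+1},\dots,w_p)$. These telescope over $j$ to $f(w_0,\dots,w_p)-f(g_0,\dots,g_p)$.
* Omitting $g_i$, $i<j$, gives $(-1)^{i+j}f(g_0,\dots,\widehat{g_i},\dots,g_j,w_j,\dots,w_p)$.
* Omitting $w_i$, $i>j$, gives $(-1)^{i+j+1}f(g_0,\dots,g_j,w_j,\dots,\widehat{w_i},\dots,w_p)$.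

In $\delta(\mathcal Lf)(g)=\sum_i(-1)^i(\mathcal Lf)(\dots\widehat{g_i}\dots)$ the term with repeated index $j$ has sign $(-1)^{i+j-1}$ if $i<j$, because then $g_j$ has position $j-1$, and $(-1)^{i+j}$ if $i>j$. These are the opposites of the signs in the last two families. By Step 1 all terms are integrable in $k$ for a.e. $g$, and integrating over an unused $k_i$ gives a factor $1$. So after integration the last two families sum to $-\delta(\mathcal Lf)(g)$, and
$$0=\tilde f-f-\delta(\mathcal Lf)\quad\text{a.e.}$$
Hence $[f]=[\tilde f]$ in $H^{2n-1}_{\rm meas}(G,\mathbb C)$. With Proposition 7 this proves Theorem B. $\square$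

**Example ($n=N=2$).** Write $x=y_0+\sum_{a=1}^3y_a\sigma_a\in X_2$ with the Pauli matrices $\sigma_a$, so that $\det x=y_0^2-\sum y_a^2$. The set $\det x=1$ in $X_2$ is the hyperboloid model of hyperbolic 3-space, on which $SL_2(\mathbb C)$ acts by isometries. By (7) and $\operatorname{tr}(\sigma_a\sigma_b\sigma_c)=2i\,\varepsilon_{abc}$ for distinct $a,b,c$, at $o$ the form $\omega_2$ is $T(\sigma_1,\sigma_2,\sigma_3)\,dy_1dy_2dy_3=12i\,dy_1dy_2dy_3$. By invariance $\omega_2$ restricts to $12i\,\mathrm{vol}$ on the hyperboloid, oriented by $(y_1,y_2,y_3)$ at $o$. By Step 6 above, scalar factors do not change $\omega_2$, so we may project $\sigma_x$ radially to the hyperboloid, where it becomes a geodesic simplex. Since $c_2=-\frac1{12}$, $\tilde f(g_0,\dots,g_3)=-i$ times the signed hyperbolic volume of the tetrahedron whose vertices are the projections of the points $g_jo$.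

## 10. Affine simplices compute the van Est isomorphism

Theorem B replaces $f$ by a continuous cocycle. We now find its class. For $\alpha\in\Omega^k(X)^G$, complex valued, let
$$J(\alpha)(g_0,\dots,g_k)=\int_{\Delta(g_0o,\dots,g_ko)}\alpha,$$
with $\Delta$ the affine simplex in the convex cone $X$. Since $G$ acts linearly, $\Delta$ is equivariant, and $J(\alpha)$ is an invariant continuous cochain. For $N=1$, $X=\mathbb R_{>0}$ and $\alpha=dx/x$ this is $J(\alpha)(g_0,g_1)=2\log|g_1/g_0|$.

Let $\mathfrak p$ be the space of Hermitian matrices, the tangent space at $o$, so $\Omega^*(X)^G=(\Lambda^*\mathfrak p^*)^K\otimes\mathbb C$. All differentials on $\Omega^*(X)^G$ vanish. To see this let $\iota(x)=x^{-1}$. Then $\iota(gxg^*)=(g^*)^{-1}\iota(x)g^{-1}$, so $\iota^*$ preserves invariant forms. At $o$ its derivative is $-1$, so $\iota^*\alpha=(-1)^k\alpha$ for $\alpha\in\Omega^k(X)^G$, first at $o$ and then everywhere. Applying this to $\alpha$ and to $d\alpha$ gives $(-1)^kd\alpha=d\iota^*\alpha=\iota^*d\alpha=(-1)^{k+1}d\alpha$,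 so $d\alpha=0$.

**Lemma 8.** $J:\Omega^*(X)^G\to C^*_{\rm cont}(G)$ is a chain map inducing the van Est isomorphism $\Omega^*(X)^G\cong H^*_{\rm cont}(G,\mathbb C)$.

*Proof.* **Step 1: a double complex containing both sides.** Let $A^{k,q}=C(G^{k+1},\Omega^q(X))^G$, the equivariant continuous maps, with the $C^\infty$ topology on forms and total differential $D=\delta+(-1)^kd$. Since $\delta$ and $d$ commute, $D^2=0$.

**Step 2: rows are exact for $k\ge1$, with kernel $\Omega^q(X)^G$ at $k=0$.** Let $\chi\in C_c^\infty(G)$ satisfy $\chi(kg)=\chi(g)$ for $k\in K$ and $\int\chi=1$, and for $\xi\in A^{k,q}$ put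
$$(\mathcal R\xi)(g_0,\dots,g_{k-1})_{hK}=\int_G\chi(h^{-1}g)\,\xi(g,g_0,\dots,g_{k-1})_{hK}\,dg .$$
The weight depends only on $hK$ and has integral $1$ over $g$. It is smooth in $hK$, and for $hK$ in a compact set only $g$ in a compact set contribute. Substituting $g=ug'$ and using the invariance of $dg$, one sees that $\mathcal R\xi$ is equivariant. In $\mathcal R\delta\xi$ the term omitting the new variable $g$ gives $\xi$, and the others give $-\delta\mathcal R\xi$; so $\mathcal R\delta+\delta\mathcal R=1$ for $k\ge1$. For $k=0$, $\delta\xi=0$ says that $\xi$ does not depend on $g_0$, i.e. that $\xi$ is an invariant form.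

**Step 3: columns are exact for $q\ge1$, with kernel $C_{\rm cont}(G^{k+1})^G$ at $q=0$.** A contracting homotopy is, up to sign, the Poincaré operator of the linear contraction $x\mapsto(1-t)x+t\,g_0o$, which stays in the convex set $X$. It is equivariant since $G$ acts linearly, and it depends continuously on $g_0$. For $q=0$, $d\xi=0$ means that $\xi(g_0,\dots,g_k)$ is a constant function on the connected space $X$.

So both inclusions $\Omega^*(X)^G\to\mathrm{Tot}\,A\leftarrow C^*_{\rm cont}(G)$ are quasi-isomorphisms. Together they give the van Est isomorphism.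

**Step 4: an explicit inverse of the right-hand inclusion.** Define $S:\mathrm{Tot}\,A\to C^*_{\rm cont}(G)$ by
$$(S\xi)(g_0,\dots,g_{k+q})=\int_{\Delta(g_ko,\dots,g_{k+q}o)}\xi(g_0,\dots,g_k),\qquad\xi\in A^{k,q}.$$
We check that $S$ is a chain map. Evaluate $\delta S\xi$ on $(g_0,\dots,g_{k+q+1})$ and put $\Delta'=\Delta(g_{k+1}o,\dots,g_{k+q+1}o)$. Omitting $g_i$ with $i\le k$ gives $(-1)^i\int_{\Delta'}\xi(g_0,\dots,\widehat{g_i},\dots,g_{k+1})$; these are all the terms of $S\delta\xi$ except the one with $i=k+1$, which is $(-1)^{k+1}\int_{\Delta'}\xi(g_0,\dots,g_k)$. Omitting $g_i$ with $i\ge k+1$ gives $(-1)^k(-1)^{i-k}$ times the integral of $\xi(g_0,\dots,g_k)$ over the face of $\Delta(g_ko,\dots,g_{k+q+1}o)$ opposite to vertex number $i-k\ge1$; by Stokes these are all the terms of $(-1)^kSd\xi$ except that of the face number $0$, which is $\Delta'$. So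
$$\delta S\xi=\Big[S\delta\xi-(-1)^{k+1}\int_{\Delta'}\xi(g_0,\dots,g_k)\Big]+(-1)^k\Big[Sd\xi-\int_{\Delta'}\xi(g_0,\dots,g_k)\Big]=SD\xi .$$
On $C^*_{\rm cont}(G)$, where $q=0$ and simplices are points, $S$ is the identity. So $S$ induces the inverse of the right-hand quasi-isomorphism. On $\Omega^*(X)^G\subset A^{0,*}$ it equals $J$. Hence $J$ is a chain map and induces the van Est isomorphism. $\square$

**Naturality in $N$.** The identification with $H^*(U(N))$ is the composite
$$H^*_{\rm cont}(GL_N(\mathbb C),\mathbb C)\cong(\Lambda^*\mathfrak p^*)^K\otimes\mathbb C\cong(\Lambda^*\mathfrak u(N)^*)^{U(N)}\otimes\mathbb C\cong H^*(U(N),\mathbb C),$$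
where the middle map comes from $\mathfrak u(N)=i\mathfrak p$ and the last one is representation by bi-invariant forms. For $N'<N$ the inclusion $X_{N'}\to X_N$, $x\mapsto x\oplus1$, is affine, preserves base points, and is equivariant for $GL_{N'}\subset GL_N$. So $J$ commutes with restriction. The other two arrows commute with restriction along $\mathfrak p_{N'}\subset\mathfrak p_N$, $\mathfrak u(N')\subset\mathfrak u(N)$, $U(N')\subset U(N)$. Hence restriction in $H_{\rm cont}$ corresponds to the map induced by the group inclusion $U(N')\subset U(N)$, which is a map of Hopf algebras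
$$\Lambda(y_1,y_3,\dots,y_{2N-1})\to\Lambda(y_1,y_3,\dots,y_{2N'-1}).\tag{11}$$
Here $y_{2k-1}$ is the primitive generator corresponding to $b_k$. By the given compatibility of the Borel classes, $y_{2k-1}\mapsto y_{2k-1}$ for $k\le N'$. For $k>N'$ we get $y_{2k-1}\mapsto0$: primitives go to primitives, and the primitives of the target are spanned by the $y$'s, none of which has degree $2k-1$.

## 11. The form $\operatorname{tr}((dx\,x^{-1})^{2n-1})$ represents a multiple of $b_n$

**Lemma 9.** For all $N\ge n$, $[J(\omega_n)]=\tau_n\,b_n$ in $H^{2n-1}_{\rm cont}(GL_N(\mathbb C),\mathbb C)$ with $\tau_n\in\mathbb C^*$ independent of $N$.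

*Proof.* **Step 1: for $N=n$ the class is not zero.** At $o$, $\omega_n$ is the restriction to $\mathfrak p$ of the complex multilinear form $T$ of (6) on $M_n(\mathbb C)=\mathfrak p\otimes\mathbb C$. So it is enough that $T\ne0$ on $M_n(\mathbb C)$. Evaluate $T$ on the $2n-1$ matrix units
$$E_{12},E_{22},E_{23},E_{33},\dots,E_{n-1,n},E_{nn},E_{n1}.$$
Read $E_{ij}$ as an arrow $i\to j$. The product of the units in some order has nonzero trace only if the order is an Eulerian circuit of the graph consisting of the cycle $1\to2\to\dots\to n\to1$ and one loop at each of $2,\dots,n$. A circuit passes through vertex $i\ge2$ once along the cycle and must run through the loop there before leaving. So the circuits are exactly the $2n-1$ cyclic rotations of the given word. Rotations of odd length are even permutations, and each trace is $1$, so $T=2n-1\ne0$. For $n=2$ this is $3\operatorname{tr}(E_{12}E_{22}E_{21})=3$. By Lemma 8, $[J(\omega_n)]\ne0$.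

**Step 2: $\omega_n$ vanishes on $X_{n-1}$.** This is the Amitsur–Levitzki theorem (the alternating sum of the products of $2n-2$ matrices in $M_{n-1}$, over all orders, is zero), and with (2) it can be proved on the spot. On $X_{n-1}$ let $a=dx\,x^{-1}$, a matrix of 1-forms of size $n-1$, and $Q=a^2$, whose entries are commuting even forms. By (2), $\operatorname{tr}(Q^k)=\operatorname{tr}(a^{2k})=0$ for $k\ge1$, so Newton's identities give $e_k(Q)=0$ for $k\ge1$, and Cayley–Hamilton gives $Q^{n-1}=0$. Hence $a^{2n-1}=Q^{n-1}a=0$ and $\omega_n=0$ on $X_{n-1}$. Under $x\mapsto x\oplus1$ the form $\omega_n$ of $X_n$ pulls back to that of $X_{n-1}$. So $[J(\omega_n)]$ restricts to $0$ on $GL_{n-1}(\mathbb C)$.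

**Step 3: $N=n$, conclusion.** The kernel of (11) for $N=n$, $N'=n-1$ is the ideal $(y_{2n-1})$, which in degree $2n-1$ is $\mathbb C\,y_{2n-1}$. By Step 2 the class lies there, and by Step 1 it is not zero. So $[J(\omega_n)]=\tau_nb_n$ on $GL_n(\mathbb C)$ with $\tau_n\ne0$.

**Step 4: all $N\ge n$.** The restriction $H^{2n-1}_{\rm cont}(GL_N)\to H^{2n-1}_{\rm cont}(GL_n)$ is the degree $2n-1$ part of (11) with $N'=n$. It is an isomorphism, because generators of degree greater than $2n-1$ do not contribute in degree $2n-1$. It maps $[J(\omega_n)]$ to $[J(\omega_n)]$, since $\omega_n$ on $X_N$ pulls back to $\omega_n$ on $X_n$, and $b_n$ to $b_n$. So the relation on $GL_n$ lifts to $GL_N$ with the same $\tau_n$. $\square$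

## 12. Proof of Theorem A

Let $N\ge n$ and $m=N-n$. By Theorem B the cocycle $f$ on $GL_N(\mathbb C)$ is cohomologous in the measurable complex to
$$\tilde f(g_0,\dots,g_p)=c_n\int_{\Delta(g_0o,\dots,g_po)}\omega_n=c_n\,J(\omega_n)(g_0,\dots,g_p),$$
a continuous cocycle. By Lemma 9 its class is
$$c\,b_n,\qquad c=c_n\tau_n=-\frac{\tau_n}{2(2n-1)\binom{2n-2}{n-1}}\ne0,$$
with $c$ independent of $N$: $c_n$ does not involve $m$, and $\tau_n$ does not involve $N$. Since $H_{\rm cont}\cong H_{\rm meas}$ and $b_n\ne0$, the class is nontrivial. $\blacksquare$
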